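\title{Endomorphism rings of pure regular covers need not be noncommutative crepant resolutions}

\begin{abstract}
Let $R\subset S$ be a module-finite pure extension of complete local normal Noetherian domains with $S$ regular. Yasuda asked whether $\operatorname{End}_R(S)$ is always a noncommutative crepant resolution of $R$, that is, a ring of finite global dimension that is a maximal Cohen--Macaulay $R$-module. We show that the answer is no: there are counterexamples in every characteristic $p>0$ and every dimension $d\ge 3$. We also show that only the Cohen--Macaulay condition can fail, that it fails whenever $R$ is a singular hypersurface that is regular in codimension two, and that, over an algebraically closed residue field of characteristic zero, it holds exactly when $R$ is the quotient of a regular ring by a finite group, \'etale in codimension one.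
\end{abstract}

\section{The question and the results}

Let $R$ be a Noetherian local ring of dimension $d$. A finitely generated module $M\ne 0$ is \emph{maximal Cohen--Macaulay} (MCM) if $\operatorname{depth}_RM=d$. When $R$ is module-finite over a regular local subring $A$, this says that $M$ is free over $A$. For a finitely generated module $M$ we call the ring $\operatorname{End}_R(M)$ a \emph{noncommutative crepant resolution} (NCCR) of $R$ if it has finite global dimension and is an MCM $R$-module. This is the definition used in \cite{Yasuda}; unlike in Van den Bergh's original definition, $R$ is not assumed to be Gorenstein. Finite global dimension is the property that characterizes regular rings among commutative local rings, so an NCCR is a homologically smooth algebra over $R$ whose depth is as large as possible.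

If $R$ lies under a regular ring $S$, the first candidate for $M$ is $S$ itself. A ring map $R\to S$ is \emph{pure} if $N\to S\otimes_RN$ is injective for every $R$-module $N$; this holds if $R$ is a direct summand of the $R$-module $S$. The following question is posed as an open problem in \cite{Yasuda}.

\begin{quote}
\textbf{Question.} Let $R\subset S$ be a module-finite pure extension of commutative domains, both Noetherian, complete, local and normal, with $S$ regular. Is $\operatorname{End}_R(S)$ an NCCR of $R$?
\end{quote}

Write $E=\operatorname{End}_R(S)$, $d=\dim R$ and $n=\operatorname{rank}_RS$. The simplest cases all point to a positive answer.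
\begin{itemize}
\item If $R$ is regular, then $S$ is $R$-free, and $E\cong M_n(R)$ is free over $R$ and Morita equivalent to $R$. This covers $d\le 1$, because a normal local domain of dimension at most one is regular.
\item Let $S=k[[x_1,\dots,x_d]]$ and $R=S^G$, where $G\subset GL_d(k)$ is a finite subgroup of order prime to $\operatorname{char}k$ that is small (no element other than $1$ fixes a hyperplane pointwise). Then $E$ is the skew group ring $S*G=\bigoplus_{\sigma\in G}S\sigma$, with $\sigma s=\sigma(s)\sigma$, and it is an NCCR \cite{Yasuda}.
\item The answer is positive for $d=2$ \cite{Yasuda}.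
\end{itemize}
In the second case the averaging operator $|G|^{-1}\sum_\sigma\sigma$ splits $R\to S$, and purity is what survives of tameness when there is no group. If the rings contain $\mathbb{Q}$, purity costs nothing: the trace of $\operatorname{Frac}S$ over $\operatorname{Frac}R$ maps $S$ into the normal ring $R$, and $\frac1n\operatorname{Tr}$ splits $R\to S$. One would therefore guess that the answer is yes, and that the work lies in bounding the global dimension. We show that the global dimension is never the obstruction, and that the depth can be.

\begin{theorem}\label{thm:counter}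
Let $p$ be any prime, $k$ any field of characteristic $p$, and $d\ge 3$. Put $S=k[[x_1,\dots,x_d]]$, $X_i=x_i^p$ for $i=1,2,3$, $A=k[[X_1,X_2,X_3,x_4,\dots,x_d]]$, and
\[
g=x_1x_2+x_3^{p+1},\qquad R=A[g]\cong k[[X_1,X_2,X_3,x_4,\dots,x_d,W]]/(W^p-X_1X_2-X_3^{p+1}).
\]
Then $R\subset S$ satisfies all hypotheses of the Question, and $R\to S$ even splits, but $\operatorname{End}_R(S)$ is not MCM. Hence it is not an NCCR.
\end{theorem}

By the cases listed above, three is the smallest dimension in which the answer can be negative. The other results locate the failure. We write $M^*=\operatorname{Hom}_R(M,R)$, and we regard $S\otimes_RS$ as an $S$-module through the first factor; by symmetry the second factor would serve as well.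

\begin{theorem}\label{thm:criterion}
Under the hypotheses of the Question the following are equivalent:
\begin{enumerate}
\item[(i)] $E$ is an NCCR;
\item[(ii)] $E$ is MCM;
\item[(iii)] the reflexive hull $(S\otimes_RS)^{**}$ is a free $S$-module.
\end{enumerate}
In that case $\operatorname{gl.dim}E=d$.
\end{theorem}

A ring $R$ satisfies $(R_i)$ if $R_P$ is regular for all primes $P$ of height at most $i$.

\begin{theorem}\label{thm:hyper}
Let $R\subset S$ be a module-finite extension of domains, where $R=Q/(F)$ with $Q$ a regular local ring, $S$ is regular, and $R$ satisfies $(R_2)$. If $M$ is an MCM $R$-module and $\operatorname{End}_R(M)$ is MCM, then $M$ is free. In particular, $\operatorname{End}_R(S)$ is MCM if and only if $R$ is regular, and if $R$ is not regular, then $\operatorname{End}_R(M)$ is not an NCCR for any MCM module $M$.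
\end{theorem}

Here the characteristic is arbitrary and purity is not assumed. For the last result, call a finite extension $R\subset T$ of normal domains \emph{\'etale in codimension one} if $R_\mathfrak{p}\to T_\mathfrak{p}$ is \'etale for every prime $\mathfrak{p}$ of $R$ of height one.

\begin{theorem}\label{thm:char0}
Let $R\subset S$ be as in the Question, with algebraically closed residue field $k$ of characteristic $0$. Then $\operatorname{End}_R(S)$ is an NCCR if and only if $R=T^G$ for a complete regular local ring $T$, finite over $R$, and a finite group $G$ acting faithfully on $T$ such that $R\to T$ is \'etale in codimension one. In particular, the answer depends only on $R$.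
\end{theorem}

For an algebraically closed residue field of characteristic $0$ the Question thus becomes: is every $R$ that lies under some regular $S$ a quotient of this kind? We do not decide this, and we do not treat mixed characteristic separately.

Section~\ref{sec:prelim} collects the standard facts and proves the lemma behind Theorems~\ref{thm:counter} and~\ref{thm:hyper}: if $\operatorname{End}_R(M)$ is MCM, self-extensions of $M$ are detected in codimension two. The four theorems are then proved in order, one in each of Sections~\ref{sec:counter}--\ref{sec:char0}.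

\section{Depth, reflexive modules and $\operatorname{Ext}^1$}\label{sec:prelim}

Commutative rings are Noetherian. We use the following facts about finitely generated modules.
\begin{enumerate}
\item[(F1)] Over a local ring $(R,\mathfrak{m})$, the depth of $M\neq0$ is the least $i$ with $H^i_\mathfrak{m}(M)\ne0$. A prime $P$ is associated to $M$ if and only if $H^0_{PR_P}(M_P)\ne0$.
\item[(F2)] If $R\subset S'$ is a finite extension of local rings, then $\dim S'=\dim R$, and the depth of an $S'$-module is the same over $R$ and over $S'$. Over a regular local ring the MCM modules are the nonzero free modules (Auslander--Buchsbaum).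
\item[(F3)] If $R$ is a local domain of dimension $d$ and $L$ is MCM, then $L_P$ is MCM over $R_P$ for every prime $P$. Indeed, the associated primes $\mathfrak{q}$ of the Cohen--Macaulay module $L$ satisfy $\dim R/\mathfrak{q}=d$, so $L$ is torsion-free and $L_P\ne0$; moreover $\operatorname{depth}L_P=\dim L_P=d-\dim R/P\ge\operatorname{ht}P\ge \dim L_P$.
\item[(F4)] If $R\to S'$ is a flat local homomorphism and $S'$ is regular, then $R$ is regular \cite[Thm.~23.7]{Matsumura}.
\item[(F5)] A Cohen--Macaulay domain satisfying $(R_1)$ is normal (Serre's criterion). If $R\subset S'$ is a finite extension of domains with $R$ normal, then $\operatorname{ht}\mathfrak{q}=\operatorname{ht}(\mathfrak{q}\cap R)$ for every prime $\mathfrak{q}$ of $S'$ (going-down and incomparability).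
\item[(F6)] Let $R$ be a normal domain with fraction field $K$, and put $M_K=K\otimes_RM$. For $\operatorname{ht}\mathfrak{p}\le1$ the ring $R_\mathfrak{p}$ is a field or a discrete valuation ring, the image $\overline{M_\mathfrak{p}}$ of $M_\mathfrak{p}$ in $M_K$ is free, $(M^{**})_\mathfrak{p}=\overline{M_\mathfrak{p}}$, and $M^{**}=\bigcap_{\operatorname{ht}\mathfrak{p}\le1}\overline{M_\mathfrak{p}}$. So $M$ is reflexive if and only if it is torsion-free and equal to $\bigcap_{\operatorname{ht}\mathfrak{p}\le 1}M_\mathfrak{p}$.
\end{enumerate}

Reflexive modules let us construct objects in codimension one, where $S$ is free over $R$, and extend them. From now on $\mathfrak{p}$ always denotes a prime of $R$ of height at most one.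

\begin{lemma}\label{lem:reflexive}
Let $R$ be a normal domain, $M,N$ finitely generated modules with $N$ reflexive, and $R\subset S'$ a finite extension with $S'$ a normal domain.
\begin{enumerate}
\item[(a)] If $M$ is torsion-free, a $K$-linear map $M_K\to N_K$ that sends $M_\mathfrak{p}$ into $N_\mathfrak{p}$ for all $\mathfrak{p}$ sends $M$ into $N$. Two reflexive modules that span the same $K$-vector space and have the same localizations at all $\mathfrak{p}$ are equal. For any $M$, the module $\operatorname{Hom}_R(M,N)$ is reflexive.
\item[(b)] Free $S'$-modules of finite rank are reflexive over $R$. For a finitely generated $S'$-module $L$, the biduals of $L$ over $R$ and over $S'$ coincide.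
\item[(c)] If $R$ is local and $N\neq0$, then $\operatorname{depth}N\ge\min(2,\dim R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The image of $M$ lies in $\bigcap N_\mathfrak{p}=N$. The second claim is the case of the identity map. For the third, $\operatorname{Hom}_R(M,N)$ is torsion-free, and an element of $\bigcap\operatorname{Hom}(M,N)_\mathfrak{p}$ maps $M$ into $\bigcap N_\mathfrak{p}=N$.

(b) For a prime $\mathfrak{q}$ of $S'$ of height at most one, $\mathfrak{p}=\mathfrak{q}\cap R$ has height at most one by (F5), and $S'_\mathfrak{p}\subset S'_\mathfrak{q}$. Hence $S'\subset\bigcap S'_\mathfrak{p}\subset\bigcap S'_\mathfrak{q}=S'$. The $S'$-bidual of $L$ is the kernel of a map of free $S'$-modules, so it also equals the intersection of its localizations at the $\mathfrak{p}$. Since $S'_\mathfrak{p}$ is a principal ideal domain, this localization is $L_\mathfrak{p}$ modulo $S'$-torsion. Every nonzero element of $S'$ divides a nonzero element of $R$, so $S'$-torsion equals $R$-torsion, and the localization is $\overline{L_\mathfrak{p}}$.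

(c) The module $N=(N^*)^*$ is the kernel of a map of free modules, and $\operatorname{depth}R\ge\min(2,\dim R)$ because $R$ is normal.
\end{proof}

By (a)--(c), the ring $E$ of the Question always has depth at least $\min(2,d)$. The next lemma shows what depth three costs.

\begin{lemma}\label{lem:ext}
Let $R$ be a local domain and $M,N$ finitely generated modules such that $N$ and $\operatorname{Hom}_R(M,N)$ are MCM. Then every associated prime of $\operatorname{Ext}^1_R(M,N)$ has height at most $2$. If moreover $R$ satisfies $(R_2)$ and $M$ is MCM, then $\operatorname{Ext}^1_R(M,N)=0$.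
\end{lemma}

\begin{proof}
Let $P$ be a prime of height at least $3$. Localize at $P$ and keep the notation; by (F3), $N$ and $\operatorname{Hom}(M,N)$ have depth at least $3$. Choose an exact sequence $0\to\Omega\to R^m\to M\to0$, apply $\operatorname{Hom}(-,N)$, and cut the result at the image $I$ of $N^m$:
\[
0\to\operatorname{Hom}(M,N)\to N^m\to I\to0,\qquad 0\to I\to\operatorname{Hom}(\Omega,N)\to\operatorname{Ext}^1(M,N)\to0.
\]
The first sequence places $H^1_P(I)$ between $H^1_P(N^m)=0$ and $H^2_P(\operatorname{Hom}(M,N))=0$, so $H^1_P(I)=0$. The module $\operatorname{Hom}(\Omega,N)$ embeds in a direct sum of copies of $N$, so its $H^0_P$ vanishes. The second sequence now gives $H^0_P(\operatorname{Ext}^1(M,N))=0$, and $P$ is not associated by (F1).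

Return to the original ring, and assume $(R_2)$ and that $M$ is MCM. For $\operatorname{ht}P\le2$ the module $M_P$ is MCM over the regular ring $R_P$, hence free, so $\operatorname{Ext}^1_R(M,N)_P=0$. Thus $\operatorname{Ext}^1_R(M,N)$ has no associated prime and is zero.
\end{proof}

\section{A self-extension that does not split}\label{sec:counter}

By Lemma~\ref{lem:ext}, to show that $E$ is not MCM it suffices to find a nonzero class in $\operatorname{Ext}^1_R(S,S)$ that dies in codimension two. In characteristic $p$ the equation $W^p=f$ supplies a candidate: it is unchanged when $W$ is replaced by $W+\epsilon$ with $\epsilon^2=0$.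

\begin{lemma}\label{lem:class}
Let $A$ be a ring of prime characteristic $p$, $f\in A$, $R=A[W]/(W^p-f)$, and let $g\in R$ be the image of $W$. For every $R$-module $M$ there is a class $\alpha_M\in\operatorname{Ext}^1_R(M,M)$ such that, for $r\in R$, one has $r\alpha_M=0$ if and only if there is an $A$-linear map $w\colon M\to M$ with
\begin{equation}\label{eq:leibniz}
w(gs)-g\,w(s)=rs\qquad\text{for all } s\in M.
\end{equation}
\end{lemma}

\begin{proof}
On the $A$-module $M'=M\oplus M\epsilon$ let $W$ act by $s+t\epsilon\mapsto gs+(s+gt)\epsilon$. This operator is the sum of the commuting operators $g$ and $\epsilon\colon s+t\epsilon\mapsto s\epsilon$, so its $p$-th power is $g^p+\epsilon^p=f$. Thus $M'$ is an $R$-module, and $t\mapsto t\epsilon$ and $s+t\epsilon\mapsto s$ form an exact sequence $0\to M\to M'\to M\to0$ of $R$-modules. Let $\alpha_M$ be the image of $\mathrm{id}_M$ under the connecting map in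
\[
\operatorname{Hom}_R(M',M)\to\operatorname{Hom}_R(M,M)\to\operatorname{Ext}^1_R(M,M).
\]
Then $r\alpha_M=0$ if and only if some $R$-linear $\rho\colon M'\to M$ satisfies $\rho(t\epsilon)=rt$. The $A$-linear maps with this property are $\rho(s+t\epsilon)=rt-w(s)$ with $w\in\operatorname{End}_A(M)$, and $\rho$ commutes with $W$ if and only if $rs+rgt-w(gs)=rgt-g\,w(s)$ for all $s,t$.
\end{proof}

For $r=1$, equation~\eqref{eq:leibniz} is the Leibniz rule for the derivation $d/dW$ of $R$. If $M$ is free, differentiating the coordinates gives a solution; $\alpha_M$ is the obstruction in general.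

\subsection*{The case $p=2$, $d=3$}
Let $S=k[[x,y,z]]$ with $\operatorname{char}k=2$, let $X=x^2$, $Y=y^2$, $Z=z^2$, $A=k[[X,Y,Z]]$, and $g=xy+z^3$, so that $g^2=XY+Z^3$ and $R=A\oplus Ag$. The ring $S$ is $A$-free on the eight squarefree monomials. Since $g=xy+Zz$ and $gz=xyz+Z^2$, the elements $1,g,z,gz$ are a basis of the $A$-span of $1,z,xy,xyz$, which is therefore $R\oplus Rz$. On the other four monomials,
\[
g\cdot x=Xy+Z\,xz,\quad g\cdot y=Yx+Z\,yz,\quad g\cdot xz=Z^2x+X\,yz,\quad g\cdot yz=Z^2y+Y\,xz.
\]
So their $A$-span $M$ is an $R$-submodule, $S=R\oplus Rz\oplus M$, and $R$ is a direct summand of $S$. The table also shows that $gM\subset\mathfrak{m}_AM$.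

The class $\alpha_S$ is nonzero. A solution $w$ of \eqref{eq:leibniz} with $r=1$, restricted to $M$ and followed by the $R$-linear projection to $M$, would give $wg-gw=\mathrm{id}_M$ in $\operatorname{End}_A(M)=M_4(A)$, and the left side has all entries in $\mathfrak{m}_A$.

The class $\alpha_S$ is killed by $X$, $Y$ and $Z$. The partial derivatives of $S$ are $A$-linear, because they kill squares, and a derivation $w$ satisfies $w(gs)-g\,w(s)=w(g)s$. Now $x\,\partial_y(g)=X$, $y\,\partial_x(g)=Y$ and $\partial_z(g)=3z^2=Z$.

The ideal $(X,Y,Z)R$ is primary to $\mathfrak{m}_R$, so $\mathfrak{m}_R$ is an associated prime of $\operatorname{Ext}^1_R(S,S)$, of height $3$. By Lemma~\ref{lem:ext}, $E$ is not MCM. Once $R$ is known to be normal, Lemma~\ref{lem:reflexive} shows that its depth is exactly $2$.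

\subsection*{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The ring $R$.} The ring $S$ is $A$-free with basis $x_1^ax_2^bx_3^c$, $0\le a,b,c<p$, and this is also a basis of $\operatorname{Frac}S$ over $\operatorname{Frac}A$. Put $f=g^p=X_1X_2+X_3^{p+1}\in A$. In the basis, $g=1\cdot x_1x_2+X_3\cdot x_3$, so $g\notin\operatorname{Frac}A$. The only root of $W^p-f=(W-g)^p$ is $g$, so $f$ is not a $p$-th power in $\operatorname{Frac}A$, and $W^p-f$ is irreducible over this field. Division by the monic polynomial $F=W^p-f$ gives $R=A[g]\cong A[W]/(F)$, and since $f\in\mathfrak{m}_A$, Weierstrass division identifies this with $Q/(F)$ for $Q=A[[W]]$. Thus $R$ is a complete local domain of dimension $d$, it is $A$-free on $1,g,\dots,g^{p-1}$, and $S$ is finite over $R$.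

\emph{$R$ satisfies $(R_2)$ and is normal.} Let $P\ni F$ be a prime of $Q$ and $\delta$ a derivation of $Q$ with $\delta F\notin P$. Then $F\notin P^2Q_P$: if $sF\in P^2$ with $s\notin P$, then $s\,\delta F+F\,\delta s\in P$, hence $\delta F\in P$. So $Q_P/(F)$ is regular. The partial derivatives of $F$ with respect to $X_1,X_2,X_3$ are $-X_2$, $-X_1$ and $-(p+1)X_3^p=-X_3^p$. A prime at which $R$ is singular therefore contains $X_1,X_2,X_3$, hence $W^p$ and $W$. The prime $(X_1,X_2,X_3,W)$ has height $4$ in $Q$ and height $3$ in $R$, so $R$ satisfies $(R_2)$. A hypersurface is Cohen--Macaulay, so $R$ is normal by (F5).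

\emph{$R\to S$ splits.} We build an $R$-linear map $S\to R$ from an $A$-linear functional on $S$ that extends the coefficient of $g^{p-1}$ on $R$. Let $\lambda\colon S\to A$ be the coefficient of the basis element $x_1^{p-1}x_2^{p-1}$. For $i\le p-1$, the $j$-th term of $g^i=\sum_j\binom ij(x_1x_2)^jx_3^{(p+1)(i-j)}$ is an $A$-multiple of a basis element $x_1^jx_2^jx_3^c$, and $j=p-1$ occurs only for $i=p-1$. So $\lambda(g^i)=0$ for $i\le p-2$ and $\lambda(g^{p-1})=1$. Put
\[
\theta(s)=\sum_{i=0}^{p-1}\lambda(g^{p-1-i}s)\,g^i\in R.
\]
The map $\theta$ is $A$-linear. In $\theta(gs)=\sum_{i=0}^{p-1}\lambda(g^{p-i}s)g^i$ the term $i=0$ is $\lambda(fs)=\lambda(s)g^p$, so $\theta(gs)=\sum_{i=1}^{p}\lambda(g^{p-i}s)g^i=g\,\theta(s)$. Hence $\theta$ is $R$-linear, and $\theta(1)=\lambda(g^{p-1})=1$. All hypotheses of the Question hold.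

\emph{$E$ is not MCM.} Suppose it is. The module $S$ is MCM over $R$ by (F2), and $R$ satisfies $(R_2)$, so $\operatorname{Ext}^1_R(S,S)=0$ by Lemma~\ref{lem:ext}. By Lemma~\ref{lem:class} there is an $A$-linear $w\colon S\to S$ with $w(gs)-g\,w(s)=s$ for all $s$. For $p>2$ we do not decompose $S$; it is enough to test one element that $g$ kills modulo $\mathfrak{m}_A$. Take $s=x_1^{p-1}$. Then $gs=X_1x_2+X_3x_3x_1^{p-1}\in\mathfrak{m}_AS$, so $w(gs)\in\mathfrak{m}_AS$. Also $g\in x_2S+\mathfrak{m}_AS$. Hence
\[
x_1^{p-1}\in x_2S+\mathfrak{m}_AS=(x_1^p,\,x_2,\,x_3^p,\,x_4,\dots,x_d)S,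
\]
which is false, since $x_1^{p-1}\ne0$ in $k[x_1,x_3]/(x_1^p,x_3^p)$.
\end{proof}

\begin{remark}\label{rem:surface}
The term $x_1x_2$ makes $\alpha_S$ nonzero, and the term $x_3^{p+1}$ pushes the singular locus into codimension three; its exponent is at least $2$ and prime to $p$ for every $p$. Without the third variable, let
\[
R_0=k[[x_1^p,x_2^p,x_1x_2]]\cong k[[X_1,X_2,W]]/(W^p-X_1X_2)\subset S_0=k[[x_1,x_2]].
\]
The arguments above, with $x_3$ deleted, show that $R_0$ is singular only at its maximal ideal, hence normal, and that $\alpha_{S_0}\ne0$. But $\operatorname{End}_{R_0}(S_0)$ is MCM by Lemma~\ref{lem:reflexive}. This agrees with Lemma~\ref{lem:ext}, because the maximal ideal of $R_0$ has height $2$.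
\end{remark}

\section{Finite global dimension from depth}\label{sec:criterion}

For a finite extension $R\subset S'$ of normal domains put
\[
C(S')=(S'\otimes_RS')^{**}=\bigcap_{\mathfrak{p}}S'_\mathfrak{p}\otimes_{R_\mathfrak{p}}S'_\mathfrak{p}\ \subset\ S'_K\otimes_KS'_K;
\]
here $S'_\mathfrak{p}$ is $R_\mathfrak{p}$-free, so the tensor products are torsion-free. As an intersection of subrings, $C(S')$ is a commutative ring. It carries two ring maps $l,r\colon S'\to C(S')$, $l(s)=s\otimes1$, $r(s)=1\otimes s$, which agree on $R$.

We regard $S$ as a subring of $E$. The plan is to show that every $E$-module $M$ is a direct summand of the induced module $E\otimes_SM$. For $E=S*G$ this is Maschke's argument: the element $\xi=|G|^{-1}\sum_\sigma\sigma\otimes\sigma^{-1}$ of $E\otimes_SE$ satisfies $a\xi=\xi a$ for $a\in S$ and $a\in G$, and it multiplies to $1$. Without a group, we write down such an element where $S$ is $R$-free, with the splitting of $R\to S$ in the role of the average, and extend it by reflexivity.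

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{(ii)$\Leftrightarrow$(iii).} Write $(-)^\vee=\operatorname{Hom}_S(-,S)$. With $S$ acting on the target, $E=\operatorname{Hom}_R(S,S)=(S\otimes_RS)^\vee$. By Lemma~\ref{lem:reflexive}(b), $E^\vee=C(S)$, and $E=C(S)^\vee$ because $E$ is $S$-reflexive (Lemma~\ref{lem:reflexive}(a) over $S$). So $C(S)$ is $S$-free if and only if $E$ is, and by (F2) this holds if and only if $E$ is MCM over $R$. Purity has not been used.

The implication (i)$\Rightarrow$(ii) holds by definition. Assume (ii); we show $\operatorname{gl.dim}E=d$.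

By (F2), $E$ is free of rank $n$ both as a left $S$-module, $(s\varphi)(t)=s\varphi(t)$, and as a right $S$-module, $(\varphi s)(t)=\varphi(st)$. Left freeness of the second factor gives $E\otimes_SE\cong E^n$, so $E\otimes_SE$ is a reflexive $R$-module. A pure injection with finitely presented cokernel splits, so there is $\theta\in S^*$ with $\theta(1)=1$. For $s\in S$ and $\varphi\in S^*$ let $[s,\varphi]\in E$ be the map $t\mapsto\varphi(t)s$. For $a\in E$ we have $a\circ[s,\varphi]=[a(s),\varphi]$ and $[s,\varphi]\circ a=[s,\varphi\circ a]$.

\emph{The element $\xi$.} Fix $\mathfrak{p}$, an $R_\mathfrak{p}$-basis $e_1,\dots,e_n$ of $S_\mathfrak{p}$ and the dual basis $e_i^*$, and put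
\[
\xi_\mathfrak{p}=\sum_i[e_i,\theta]\otimes[1,e_i^*]\in E_\mathfrak{p}\otimes_{S_\mathfrak{p}}E_\mathfrak{p}=(E\otimes_SE)_\mathfrak{p}.
\]
The rule $(s,\varphi)\mapsto[s,\theta]\otimes[1,\varphi]$ is $K$-bilinear, because $K$ is central in $E_K$ and contained in $S_K$. So $\xi_\mathfrak{p}$ is the image of $\sum_ie_i\otimes e_i^*\in S_K\otimes_KS_K^*\cong E_K$, which corresponds to the identity map and does not depend on the $K$-basis of $S_K$. All $\xi_\mathfrak{p}$ are therefore one element $\xi$ of $(E\otimes_SE)_K$, and $\xi\in\bigcap_\mathfrak{p}(E\otimes_SE)_\mathfrak{p}=E\otimes_SE$. This is where (ii) is used. The multiplication map $E\otimes_SE\to E$ sends $\xi$ to $t\mapsto\sum_i\theta(e_i^*(t))\,e_i=\theta(1)\,t=t$. For $a\in E$ write $a(e_i)=\sum_ja_{ji}e_j$ with $a_{ji}\in K$, so that $e_j^*\circ a=\sum_ia_{ji}e_i^*$. Then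
\[
a\xi=\sum_{i,j}a_{ji}[e_j,\theta]\otimes[1,e_i^*]=\sum_j[e_j,\theta]\otimes[1,e_j^*\circ a]=\xi a.
\]
Both identities were computed over $K$, and they hold in $E$ and $E\otimes_SE$ because these modules are torsion-free.

\emph{Upper bound.} Let $M$ be any left $E$-module. The map $M\to(E\otimes_SE)\otimes_EM=E\otimes_SM$, $x\mapsto\xi\otimes x$, is $E$-linear since $\xi\otimes ax=\xi a\otimes x=a\xi\otimes x$, and its composite with the action map $E\otimes_SM\to M$ is the identity. As $E$ is right $S$-free, $E\otimes_S-$ carries an $S$-projective resolution of $M$ to an $E$-projective resolution of $E\otimes_SM$. Hence $\operatorname{pd}_EM\le\operatorname{pd}_E(E\otimes_SM)\le\operatorname{pd}_SM\le d$. The left and right global dimensions agree, because $E$ is Noetherian on both sides.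

\emph{Lower bound.} A system of parameters $\underline{x}$ of $R$ is a central $E$-regular sequence, so the Koszul complex on $\underline{x}$ is a free resolution of the left module $E/\underline{x}E$. It gives $\operatorname{Ext}^d_E(E/\underline{x}E,E)\cong E/\underline{x}E$, which is nonzero by Nakayama's lemma.
\end{proof}

For $d=2$ condition (ii) holds by Lemma~\ref{lem:reflexive}, so Theorem~\ref{thm:criterion} recovers the positive answer in dimension two.

\begin{remark}
Purity entered only through $\theta$, and (ii)$\Rightarrow$(i) fails without it. Let $\operatorname{char}k=2$, let $\sigma$ act on $S=k[[x_1,y_1,x_2,y_2]]$ by $x_i\leftrightarrow y_i$, let $G=\{1,\sigma\}$ and $R=S^G$. The image of $S\otimes_RS\to S\times S$, $a\otimes b\mapsto(ab,a\sigma(b))$, contains the diagonal and $0\times(x_1-y_1,x_2-y_2)S$. This ideal has height $2$, so at each $\mathfrak{p}$ the map is a surjection of free $R_\mathfrak{p}$-modules of rank $4$, hence an isomorphism. Thus $C(S)=S\times S$, and its dual is $E=S\oplus S\sigma$, which is MCM. But $E$ is free as a right $kG$-module and $S\cong E\otimes_{kG}k$, so $\operatorname{Ext}^i_E(S,k)=\operatorname{Ext}^i_{kG}(k,k)\ne0$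 for all $i$, since $kG\cong k[t]/(t^2)$.
\end{remark}

\section{Hypersurfaces}\label{sec:hyper}

Lemma~\ref{lem:ext} gives $\operatorname{Ext}^1_R(M,M)=0$. Over a hypersurface the group that detects freeness is $\operatorname{Ext}^2_R(M,M)$, so we need a relation between the two. It comes from an Euler characteristic for $2$-periodic complexes, and the regular ring $S$ forces that characteristic to vanish. We first recall the periodicity, due to Eisenbud \cite{Eisenbud}.

\begin{lemma}\label{lem:periodic}
Let $R=Q/(F)$ with $Q$ regular local and $0\ne F\in\mathfrak{m}_Q$, and let $N$ be an MCM $R$-module. Then there is an exact sequence $0\to N\to R^m\to R^m\to N\to0$. Consequently $\operatorname{Ext}^i_R(N,-)\cong\operatorname{Ext}^{i+2}_R(N,-)$ for $i\ge1$, and $N$ is free if $\operatorname{Ext}^2_R(N,N)=0$.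
\end{lemma}

\begin{proof}
By the Auslander--Buchsbaum formula $\operatorname{pd}_QN=1$, and $N$ is a torsion $Q$-module, so there is an exact sequence $0\to Q^m\xrightarrow{\varphi}Q^m\to N\to0$. Since $FN=0$, there is $\psi$ with $\varphi\psi=F$; then $\psi$ is injective, and $\varphi\psi\varphi=\varphi F$ gives $\psi\varphi=F$. Let bars denote reduction modulo $F$. If $\varphi x=Fy=\varphi\psi y$, then $x=\psi y$, so $\ker\bar\varphi=\operatorname{im}\bar\psi$; exchanging $\varphi$ and $\psi$ gives $\ker\bar\psi=\operatorname{im}\bar\varphi$. Hence $\ker\bar\varphi\cong R^m/\operatorname{im}\bar\varphi=N$, which is the sequence. Dimension shifting gives the periodicity and identifies $\operatorname{Ext}^2_R(N,N)$ with the cokernel of the restriction map $\operatorname{Hom}(R^m,N)\to\operatorname{Hom}(N,N)$. If this cokernel vanishes, $\mathrm{id}_N$ extends to $R^m$, so $N$ is a direct summand of $R^m$.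
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyper}]
By Lemma~\ref{lem:ext}, $\operatorname{Ext}^1_R(M,M)=0$. Suppose that $M$ is not free.

\emph{Reduction to finite length.} The set of primes at which $M$ is not free is closed; let $P$ be a minimal element. Localize $R,S,M$ at $P$ and $Q$ at the preimage of $P$, keep the notation, and let $e=\dim R$. Now $R=Q/(F)$ has maximal ideal $P$, $S$ is a semilocal regular domain finite over $R$, and $M$ is MCM by (F3), not free, free at every prime $\mathfrak{q}\ne P$, and satisfies $\operatorname{Ext}^1_R(M,M)=0$. By (F2), $R$ is not regular, so $F\ne0$.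

Let $L$ be a finitely generated $R$-module. As $R$ is Cohen--Macaulay, the $e$-th syzygy of $L$ is zero or MCM, so $\operatorname{Ext}^i_R(L,M)\cong\operatorname{Ext}^{i+2}_R(L,M)$ for $i>e$ by Lemma~\ref{lem:periodic}. These modules have finite length: for $\mathfrak{q}\ne P$ the module $M_\mathfrak{q}$ is free and $R_\mathfrak{q}$ is a hypersurface, hence Gorenstein, of injective dimension $\dim R_\mathfrak{q}<e$. The \emph{Herbrand difference}
\[
h(L)=\ell\bigl(\operatorname{Ext}^{2i}_R(L,M)\bigr)-\ell\bigl(\operatorname{Ext}^{2i+1}_R(L,M)\bigr),\qquad 2i>e,
\]
is therefore well defined, and $h(R)=0$.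

\emph{$h$ is additive.} Let $0\to L'\to L\to L''\to0$ be exact, and let $Z_j\subset\operatorname{Ext}^j_R(L'',M)$ be the image of the connecting map. For $e<2a<2b$, the part of the long exact sequence in degrees $2a,\dots,2b-1$, with $Z_{2a}$ added on the left and $Z_{2b}$ on the right, is exact. The alternating sum of lengths gives
\[
\ell(Z_{2a})-\ell(Z_{2b})=(b-a)\bigl(h(L')-h(L)+h(L'')\bigr).
\]
The left side is bounded as $b\to\infty$, since $\ell(Z_{2b})\le\ell(\operatorname{Ext}^{2b}_R(L'',M))$ and this length does not depend on $b$. So $h(L)=h(L')+h(L'')$.

\emph{$h$ vanishes.} Every finitely generated module has a filtration with factors $R/\mathfrak{q}$, $\mathfrak{q}$ prime, so it suffices to show $h(R/\mathfrak{q})=0$ for $\mathfrak{q}\ne0$. The module $R/\mathfrak{q}$ may have infinite projective dimension over $R$, so we pass to $S$. We induct on $\dim R/\mathfrak{q}$. Choose a prime $\mathfrak{Q}$ of $S$ lying over $\mathfrak{q}$. As $S$ is regular of finite dimension, $S/\mathfrak{Q}$ has a finite resolution by finitely generated projective $S$-modules, and these are free, of ranks $r_i$ say, because $S$ is a semilocal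 domain. Since $\mathfrak{Q}\ne0$, tensoring with $\operatorname{Frac}S$ gives $\sum(-1)^ir_i=0$, so $h(S/\mathfrak{Q})=\sum(-1)^ir_i\,h(S)=0$. On the other hand, $S/\mathfrak{Q}$ is a finite extension of the domain $R/\mathfrak{q}$, of rank $m\ge1$. A prime filtration of it has $m$ factors $R/\mathfrak{q}$, and the other factors are $R/\mathfrak{q}'$ with $\mathfrak{q}'\supsetneq\mathfrak{q}$, on which $h$ vanishes by induction. Hence $m\,h(R/\mathfrak{q})=0$.

\emph{$M$ is free.} Since $\operatorname{Ext}^i_R(M,M)$ is $2$-periodic from $i=1$ on, $h(M)=0$ says that $\ell(\operatorname{Ext}^2_R(M,M))=\ell(\operatorname{Ext}^1_R(M,M))=0$. By Lemma~\ref{lem:periodic}, $M$ is free, a contradiction.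

\emph{The remaining assertions.} Return to the original rings. By (F5), $R$ is normal and every maximal ideal $\mathfrak{n}$ of $S$ has height $d=\dim R$. The primes of $S$ containing $\mathfrak{m}_RS$ are the maximal ideals, so $\operatorname{depth}_RS=\min_\mathfrak{n}\operatorname{depth}S_\mathfrak{n}=d$, and $S$ is MCM. If $\operatorname{End}_R(S)$ is MCM, then $S$ is $R$-free, and $R$ is regular by (F4) applied to $R\to S_\mathfrak{n}$. If $R$ is regular, then $S$ is free and $\operatorname{End}_R(S)\cong M_n(R)$ is MCM. Finally, if $R$ is not regular and $M$ and $\operatorname{End}_R(M)$ are MCM, then $M\cong R^m$, and $M_m(R)$ is Morita equivalent to $R$, which has infinite global dimension.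
\end{proof}

The ring $R$ of Theorem~\ref{thm:counter} satisfies $(R_2)$ and is singular, because $F\in\mathfrak{m}_Q^2$, so Theorem~\ref{thm:hyper} gives a second proof that $E$ is not MCM there.

\begin{remark}
Both $(R_2)$ and the ring $S$ are needed. For $(R_2)$, take $M=S_0$ over the singular ring $R_0$ of Remark~\ref{rem:surface}; it is not free by (F4). For $S$, let $R=k[[a,b,c,u]]/(au-bc)$, which is singular only at the maximal ideal, so it satisfies $(R_2)$ and is normal. The primes $I=(a,b)$ and $J=(a,c)$ are MCM, because $R/I$ and $R/J$ have depth $2$. We have $\operatorname{End}_R(I)=R$ by normality, and $I^*\cong(aR:_Rb)=J$, since $bc=au$ and $b\notin J$. So $\operatorname{End}_R(R\oplus I)\cong R\oplus I\oplus J\oplus R$ is MCM, while $I$ is not principal.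
\end{remark}

\section{Residue characteristic zero}\label{sec:char0}

By Theorem~\ref{thm:criterion} we must decide when $C(S)$ is $S$-free. If $R=T^G$, we will see that $C(T)=\prod_GT$, the ring of functions on the union of the graphs of the elements of $G$. For a regular ring $S\supset T$ the ring $C(S)$ is then a product of pieces $S\otimes_TS$, twisted by the elements of $G$. The converse reverses this: the local factors of $C(S)$ give the group, and the factor that contains the diagonal gives $T$.

We use these standard facts. \'Etaleness is stable under base change and descends along faithfully flat base change, and a ring \'etale over a normal ring is normal. (\emph{Zariski--Nagata purity.}) If $S\subset B$ is finite, $S$ is regular local, $B$ is a normal domain, and $S_\mathfrak{q}\to B_\mathfrak{q}$ is \'etale for all primes $\mathfrak{q}$ of $S$ of height at most one, then $S\to B$ is \'etale. A finite algebra over a complete local ring is the product of its localizations at its maximal ideals, and a finite \'etale algebra over a complete local ring $S$ with algebraically closed residue field is a product of copies of $S$. (\emph{Cartier.})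 A finite group scheme over a field of characteristic $0$ is \'etale. Note also that every local ring finite over $R$ has residue field $k$.

\subsection*{Quotients give NCCRs}

Let $R=T^G$ be as in Theorem~\ref{thm:char0}. Then $K=(\operatorname{Frac}T)^G$, because a denominator $b\in T$ can be replaced by $\prod_\sigma\sigma(b)\in R$. So $\operatorname{Frac}T/K$ is Galois with group $G$, and $R_\mathfrak{p}\to T_\mathfrak{p}$ is \'etale also for $\mathfrak{p}=0$. A priori $T$ and $S$ are unrelated, and the first step is to relate them.

\emph{$T$ embeds in $S$.} Let $B=(S\otimes_RT)^{**}=\bigcap_\mathfrak{p}S_\mathfrak{p}\otimes_{R_\mathfrak{p}}T_\mathfrak{p}$, a finite $S$-algebra. Each $B_\mathfrak{p}=S_\mathfrak{p}\otimes_{R_\mathfrak{p}}T_\mathfrak{p}$ is \'etale over $S_\mathfrak{p}$, hence integrally closed in $B_K$, which is a product of fields. So $B$ is integrally closed in $B_K$, that is, a finite product of normal domains, each containing $S$. Primes of $S$ of height at most one contract to primes $\mathfrak{p}$ by (F5), so purity applies to each factor, and $B\cong S^{|G|}$. A projection gives an $R$-algebra map $T\to S$.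 Its kernel is a prime of $T$ lying over $0$, hence is $0$ by incomparability. We regard $T$ as a subring of $S$; by (F2), $S$ is $T$-free.

\emph{Computation of $C(T)$.} Consider $T_\mathfrak{p}\otimes_{R_\mathfrak{p}}T_\mathfrak{p}\to\prod_GT_\mathfrak{p}$, $a\otimes b\mapsto(a\,\sigma(b))_\sigma$. It is an isomorphism over $K$ by Galois theory. The source is torsion-free and \'etale over $T_\mathfrak{p}$, hence integrally closed in its total ring of fractions, and the target is finite over it. So the map is an isomorphism, and $C(T)=\bigcap_\mathfrak{p}\prod_GT_\mathfrak{p}=\prod_GT$ with $l(a)=(a)_\sigma$ and $r(b)=(\sigma(b))_\sigma$.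

\emph{Computation of $C(S)$.} The module $S\otimes_{T,l}C(T)\otimes_{r,T}S$ is a product of copies of $S\otimes_TS$, with $b\in T$ acting on the first factor through $\sigma(b)$. Since the second factor is $T$-free, this module is free over the first factor $S$, hence $R$-reflexive. Its localization at $\mathfrak{p}$ is $S_\mathfrak{p}\otimes_{T_\mathfrak{p}}(T_\mathfrak{p}\otimes_{R_\mathfrak{p}}T_\mathfrak{p})\otimes_{T_\mathfrak{p}}S_\mathfrak{p}=S_\mathfrak{p}\otimes_{R_\mathfrak{p}}S_\mathfrak{p}$. By Lemma~\ref{lem:reflexive}(a) it equals $C(S)$. So $C(S)$ is $S$-free, and $E$ is an NCCR by Theorem~\ref{thm:criterion}.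

\subsection*{NCCRs come from quotients}

Let $E$ be an NCCR, $C=C(S)$, $\mathfrak{m}=\mathfrak{m}_S$ and $L=S_K=\operatorname{Frac}S$. By Theorem~\ref{thm:criterion}, $C$ is $S$-free through $l$. The flip of $L\otimes_KL$ preserves $C$ and exchanges $l$ and $r$, so $C$ is also free through $r$.

\emph{Step 1: a groupoid.} The equivalence relation $\operatorname{Spec}S\otimes_RS$ on $\operatorname{Spec}S$ need not be flat over $S$, and $C$ is a flat replacement. We show that composition survives the replacement. The rings $C\otimes_{r,S,l}C$ and $C\otimes_{r,S,l}C\otimes_{r,S,l}C$ are $S$-free through $l$ on the first factor, hence $R$-reflexive, and their localizations at $\mathfrak{p}$ are the threefold and fourfold tensor powers of $S_\mathfrak{p}$ over $R_\mathfrak{p}$. By Lemma~\ref{lem:reflexive}(a), the maps $s\otimes t\mapsto s\otimes1\otimes t$, $s\otimes t\mapsto st$ and $s\otimes t\mapsto t\otimes s$ extend to ring maps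
\[
\Delta\colon C\to C\otimes_{r,S,l}C,\qquad\varepsilon\colon C\to S,\qquad\iota\colon C\to C.
\]
For an $R$-algebra $B$, call an $R$-algebra map $S\to B$ an object and an $R$-algebra map $a\colon C\to B$ an arrow from $a\circ l$ to $a\circ r$. If $a\circ r=b\circ l$, put $ab=(a\otimes b)\circ\Delta$; the identity of an object $x$ is $x\circ\varepsilon$, and $a^{-1}=a\circ\iota$. The groupoid axioms are equalities of maps between $S$, $C$ and the two tensor products above. They hold over $K$, where an arrow is just a pair of objects, and so they hold over $R$, because all these rings are torsion-free.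

\emph{Step 2: the group $H$.} Let $\bar C=C/(l(\mathfrak{m})C+r(\mathfrak{m})C)=k\otimes_{S}C\otimes_Sk$, a finite $k$-algebra. For a $k$-algebra $B$, the maps $\bar C\to B$ are the automorphisms of the object $S\to k\to B$. So $\operatorname{Spec}\bar C$ is a finite group scheme over $k$. By Cartier's theorem it is \'etale, and $k$ is algebraically closed, so $\bar C=k^H$ for the finite group $H$ of its $k$-points. This is the only step that uses characteristic $0$. As $C$ is finite over $S$ through $l$ and through $r$, every maximal ideal of $C$ contains $l(\mathfrak{m})$ and $r(\mathfrak{m})$. So the maximal ideals correspond to $H$, and $C=\prod_{h\in H}C_h$ with $C_h$ local, $S$-free through $l$ and $r$, and $C_h/(l(\mathfrak{m}),r(\mathfrak{m}))=k$.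

The map $S\otimes_RS\to C_h$ is surjective. Indeed, $S\otimes_RS$ is finite over each factor, so every maximal ideal contains $\mathfrak{n}=\mathfrak{m}\otimes S+S\otimes\mathfrak{m}$, and the quotient by $\mathfrak{n}$ is $k\otimes_Rk=k$. So $S\otimes_RS$ is local with maximal ideal $\mathfrak{n}$, the module $C_h/\mathfrak{n}C_h=k$ is generated by $1$, and Nakayama's lemma applies.

\emph{Step 3: the ring $T$.} The ring $C_g\otimes_{r,S,l}C_h$ is finite over both factors, so the argument just given shows that it is local; its closed point is the pair of arrows $(g,h)$, with composite $gh$. A map from $C$ to a local ring factors through the one $C_{h'}$ determined by the closed point. Hence $C\to C_g\otimes_SC_h$ factors through $C_{gh}$, the map $\varepsilon$ factors through $C_e$, and $\iota$ exchanges $C_h$ and $C_{h^{-1}}$. In particular, the arrows that factor through $C_e$ form a subgroupoid $(\operatorname{Spec}S,\operatorname{Spec}C_e)$. Its two projections are finite and locally free, and it is an equivalence relation, because $\operatorname{Spec}C_e\to\operatorname{Spec}S\times\operatorname{Spec}S$ is a closed immersion by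 Step~2. The quotient theorem for such equivalence relations \cite[Exp.~V, Thm.~4.1]{SGA3} states that, for
\[
T=\{s\in S:\ l(s)=r(s)\text{ in }C_e\},
\]
the ring $S$ is finite and locally free over $T$ and $S\otimes_TS\to C_e$ is an isomorphism. Since $R\subset T\subset S$, the ring $T$ is finite over $R$, so it is a complete local Noetherian domain. Thus $S$ is $T$-free, of rank $n_0$ say, and $T$ is regular by (F4).

\emph{Step 4: $[\operatorname{Frac}T:K]=|H|$.} Translation by an arrow compares the factors. The rule $(a,b)\mapsto(a,ab)$ is a bijection from composable pairs to pairs of arrows with the same source, with inverse $(a,c)\mapsto(a,a^{-1}c)$. It is an isomorphism between $C\otimes_{r,S,l}C$ and $C\otimes_{l,S,l}C$ as algebras over the first factor. Both rings are products of local rings indexed by $H\times H$, and closed points correspond under $(g,h)\mapsto(g,gh)$. Taking $h=e$, we get $C_g\otimes_{r,S,l}C_e\cong C_g\otimes_{l,S,l}C_g$ as $C_g$-algebras. Both sides are free over $C_g\ne0$, and comparing ranks gives $\operatorname{rank}_lC_g=\operatorname{rank}_lC_e=n_0$. Since $\operatorname{rank}_lC=[L:K]$, we obtain $|H|\,n_0=[L:K]=n_0\,[\operatorname{Frac}T:K]$.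

\emph{Step 5: $H$ acts on $T$.} Let $D=C(T)$. As an $R$-module, $S\otimes_{T,l}D\otimes_{r,T}S\cong D^{n_0^2}$ is reflexive, and its localization at $\mathfrak{p}$ is $S_\mathfrak{p}\otimes_{R_\mathfrak{p}}S_\mathfrak{p}$, so it equals $C$. Hence $D$ is an $R$-summand of the MCM module $C$, so $D$ is MCM, and $T$-free through $l$ and $r$ by (F2). Moreover
\[
k\otimes_TD\otimes_Tk=k\otimes_S(S\otimes_TD\otimes_TS)\otimes_Sk=\bar C=k^H.
\]
As in Step~2, $D=\prod_{h\in H}D_h$ with $D_h$ local and $T$-free through $l$ and $r$. The $|H|$ positive integers $\operatorname{rank}_lD_h$ add up to $[\operatorname{Frac}T:K]=|H|$, so each is $1$, and the same count applies to $r$. A $T$-algebra that is free of rank one is generated by $1$, by Nakayama's lemma, so $l,r\colon T\to D_h$ are isomorphisms. Then $\sigma_h=l^{-1}r$ is an $R$-automorphism of $T$, and after identifying $D_h$ with $T$ through $l$, the map $T\otimes_RT\to D=\prod_HT$ is $a\otimes b\mapsto(a\,\sigma_h(b))_h$. This map is surjective over $K$, so the $\sigma_h$ are distinct. There are $[\operatorname{Frac}T:K]$ of them, so $\operatorname{Frac}T/K$ is Galois and $G=\{\sigma_h\}$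 is its full Galois group. It acts faithfully on $T$, and $T^G=T\cap K=R$ because $R$ is normal. Finally, $T_\mathfrak{p}\otimes_{R_\mathfrak{p}}T_\mathfrak{p}=D_\mathfrak{p}\cong\prod_HT_\mathfrak{p}$ is \'etale over $T_\mathfrak{p}$, and $T_\mathfrak{p}$ is a nonzero free $R_\mathfrak{p}$-module, so $R_\mathfrak{p}\to T_\mathfrak{p}$ is \'etale by descent. This completes the proof of Theorem~\ref{thm:char0}. \qed

\begin{remark}
Step~2 fails in characteristic $p$. Take $R_0\subset S_0$ from Remark~\ref{rem:surface} with $k$ algebraically closed. There $\operatorname{End}_{R_0}(S_0)$ is MCM, so $C$ is $S_0$-free and Step~1 applies. The extension $L/K$ is purely inseparable, so $L\otimes_KL$ is local, $C$ has no nontrivial idempotent, and $\bar C$ is local. If $\bar C$ were reduced, then $\bar C=k$, and Steps~2--4 would give a regular ring $T$, finite over the normal ring $R_0$ and with the same fraction field. Then $R_0=T$ would be regular, which it is not.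
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eisenbud} Eisenbud, Trans. Amer. Math. Soc. \textbf{260} (1980).

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{SGA3} SGA 3, Expos\'e V.

\bibitem{Yasuda} Takehiko Yasuda, \emph{Pure subrings of regular local rings, endomorphism rings and Frobenius morphisms}, arXiv:1108.5797 (2011).

\end{thebibliography}
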